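# Vanishing cycles tensored with transcendental classes: coniveau zero in every characteristic

## The guess $N^1(E\otimes T)=0$ for a pencil on a surface

Take a surface $S$ and a smooth curve $C$ that moves in a pencil of hyperplane sections of $S$. On $C$ take a class $e$ of degree $1$; removing finitely many points of $C$ does not kill it. On $S$ take a class $w$ of degree $2$ that does not become zero when any curve is removed. On the threefold $C\times S$ form $e\otimes w$, or a sum of such classes. Can the result become zero after a surface $D\subset C\times S$ is removed?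

The first guess is no: if neither factor can be killed in codimension one, the product should not be killed either. We shall see that the guess is correct for the classes $e$ that come from the degenerations of the pencil, and that the reason just given is wrong. Let us make the question precise.

**Conventions.** Let $l$ be a prime, $\Lambda=\mathbf Z/l^n$, and let $H^i(-)$ denote étale cohomology $(\varprojlim_n H^i(-,\mathbf Z/l^n))\otimes\mathbf Q$. Maps are built for each $n$, compatibly, and then passed to the limit. Over an algebraically closed field of characteristic $\neq l$ the groups $H^i(X,\Lambda)$ of a scheme $X$ of finite type are finite, so the limit over $n$ is exact on them. Over such a field we fix $\mathbf Q_l(1)\cong\mathbf Q_l$ and ignore twists where they are harmless.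

**Definition (coniveau).** $N^cH^i(X)\subset H^i(X)$ is the set of classes that vanish on $X\setminus D$ for some closed $D\subset X$ of codimension $\ge c$. It is a $\mathbf Q_l$-subspace: if two classes vanish off $D_1$ and $D_2$, their sum vanishes off $D_1\cup D_2$.

Example: if $C$ is a smooth curve over an algebraically closed field, then $N^1H^1(C)=0$. For a finite set $Z\subset C$ purity gives $H^1_Z(C,\Lambda)=0$, so $H^1(C,\Lambda)\to H^1(C\setminus Z,\Lambda)$ is injective.

**Definition (Lefschetz pencil and its fibration).** Let $k$ be a field of characteristic $\neq l$ and $S$ a smooth projective geometrically connected surface over $k$ with a Lefschetz pencil of hyperplane sections. Blowing up the base locus gives $\pi:\tilde S\to S$ and a fibration $f:\tilde S\to\mathbf P^1$ with $\tilde S$ smooth. Geometrically, each singular fibre of $f$ has exactly one singular point, which is an ordinary double point (completed local ring $\cong k[[u,v]]/(uv)$). Let $U\subset\mathbf P^1$ be the open set over which $f$ is smooth, $C_u=f^{-1}(u)$, $\eta$ the generic point of $U$, $K=k(\eta)$, and $\bar\eta$ a geometric point over $\eta$.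

Put $H^1_l(\psi_\eta)=\operatorname{Coker}\big(H^1(S_{\bar\eta})\to H^1(C_{\bar\eta})\big)$. (It is the fibre at $\eta$ of the cokernel of $R^1(g_U)_*\mathbf Q_l\to R^1(f_U)_*\mathbf Q_l$, where $g_U:S\times U\to U$ and $f_U:\tilde S_U\to U$ are the projections.) We take as part of the set-up the standard identification of this cokernel with the subspace of vanishing cycles $E=E_{\bar\eta}\subset H^1(C_{\bar\eta})$: the composite $E\to H^1(C_{\bar\eta})\to H^1_l(\psi_\eta)$ is an isomorphism. The vanishing cycles themselves are recalled in the next section.

Let $A\subset H^2(S_{\bar\eta})$ be the span of the divisor classes and $T=H^2_{l,\mathrm{tr}}(S_{\bar\eta})=A^\perp$, the transcendental part. Put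
$$H^3_l(\psi_\eta)=E\otimes T\ \subset\ H^1(C_{\bar\eta})\otimes H^2(S_{\bar\eta})\ \subset\ H^3(C_{\bar\eta}\times S_{\bar\eta}),\qquad N^1H^3_l(\psi_\eta)=N^1H^3(C_{\bar\eta}\times S_{\bar\eta})\cap H^3_l(\psi_\eta).$$
When $\operatorname{char}k=0$ it is known that $N^1H^3_l(\psi_\eta)=0$ for every $S$ and every Lefschetz pencil. The question, whose source is Bruno Kahn, "Albanese kernels and Griffiths groups", arXiv:1711.04335 (2017), is whether this also holds for every field of characteristic $p>0$ and every $l\ne p$. The answer is yes.

**Theorem A.** $N^1H^3_l(\psi_\eta)=0$ for every field $k$ of characteristic $\ne l$, every $S$ and every Lefschetz pencil as above.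

The proof uses neither the Tate conjecture nor Hodge theory, and it does not distinguish between characteristics.

## Testing the guess: empty cases, a fixed elliptic curve, and $C\times$ curve

**Two empty cases.** If $S=\mathbf P^2$, embedded by cubics say, then $H^2$ is spanned by the class of a line, so $T=0$. If $S$ is a smooth quadric in $\mathbf P^3$, the smooth fibres are conics, so $H^1(C_{\bar\eta})=0$ and $E=0$. In both cases $H^3_l(\psi_\eta)=0$ and nothing is tested.

**A fixed curve in place of the pencil.** Suppose the reason offered for the guess were sound. Then it would apply to a curve that does not move. Let $F,F'$ be elliptic curves over an algebraically closed field with $\operatorname{Hom}(F,F')=0$ (in characteristic $p$, one ordinary and one supersingular), and let $S_0=F\times F'$. Since $\mathrm{NS}(S_0)=\mathbf Z\oplus\mathbf Z\oplus\operatorname{Hom}(F,F')$, the divisor classes span $H^2\otimes H^0\oplus H^0\otimes H^2$, so $T=H^1(F)\otimes H^1(F')$. On $F\times F$ put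
$$\kappa=[\Delta]-[F\times 0]-[0\times F].$$
All three curves have self-intersection $0$ and any two of them meet in one point transversally. So $\kappa\cdot[F\times0]=\kappa\cdot[0\times F]=0$, that is $\kappa\in H^1(F)\otimes H^1(F)$; and $\kappa^2=-2-2+2=-2$, so $\kappa\neq0$. For $0\ne w\in H^1(F')$, the class $\kappa\otimes w$ is a nonzero element of $H^1(F)\otimes T$ that vanishes off the divisor $(\Delta\cup F\times0\cup0\times F)\times F'$ of $F\times S_0$. So for a fixed curve the analogous statement is false, and a proof must use that $C$ degenerates.

**Vanishing cycles.** To test the moving case we recall the local picture. Assume $k=\bar k$ and $\bar\eta=\operatorname{Spec}\bar K$, with $\bar K$ an algebraic closure of $K$; we reduce to this case later. For $s\in\mathbf P^1\setminus U$ let $R$ be the henselization of $\mathcal O_{\mathbf P^1,s}$, a strictly henselian discrete valuation ring with residue field $k$, let $t$ be a uniformizer and $K_s=\operatorname{Frac}R$, which is separable algebraic over $K$. Choose a $K$-embedding $\tau:K_s\to\bar K$, and let $\bar R$ be the integral closure of $R$ in $\bar K$. It is a strictly henselian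 valuation ring with residue field $k$. Put $\mathcal C=\tilde S\times_{\mathbf P^1}\operatorname{Spec}R$, let $P\in C_s$ be the double point, let $O=\mathcal O^{sh}_{\mathcal C,P}$, and let
$$M=\operatorname{Spec}(O\otimes_R\bar K)$$
be the Milnor fibre at $P$. Since $\mathcal C_{\bar R}:=\mathcal C\otimes_R\bar R$ is proper over the strictly henselian $\bar R$, proper base change gives $H^1(\mathcal C_{\bar R},\Lambda)=H^1(C_s,\Lambda)$; restriction to the generic fibre then defines $H^1(C_s)\to H^1(C_{\bar\eta})$. The following facts hold in every characteristic in relative dimension $1$; see SGA 7, XV, 2.2.5 and 3.4, and Deligne, *La conjecture de Weil I*, §4. Let $\langle\ ,\ \rangle$ be the Poincaré pairing on $H^1(C_{\bar\eta})$.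

* **(V1)** $M$ is connected and $H^1(M,\Lambda)\cong\Lambda(-1)$.
* **(V2)** There is a vanishing cycle $\delta=\delta_{s,\tau}\in H^1(C_{\bar\eta})$, well defined up to sign, with $\operatorname{Im}\big(H^1(C_s)\to H^1(C_{\bar\eta})\big)=\delta^\perp$.

$E$ is by definition the span of all $\delta_{s,\tau}$, for all $s$ and all $\tau$.

**Lemma 0.** The pairing $\langle\ ,\ \rangle$ is nondegenerate on $E$.

*Proof.* Let $I=\operatorname{Im}(H^1(S)\to H^1(C_{\bar\eta}))$. Classes of $S$ pull back to $\tilde S$ and then to $\mathcal C_{\bar R}$, so $H^1(S)\to H^1(C_{\bar\eta})$ factors through $H^1(\mathcal C_{\bar R})=H^1(C_s)$, for every $(s,\tau)$. By (V2), $I\perp\delta_{s,\tau}$ for all $(s,\tau)$, so $I\perp E$. Since $E$ maps isomorphically onto $H^1(C_{\bar\eta})/I$, we have $H^1(C_{\bar\eta})=I\oplus E$. An $e\in E$ orthogonal to $E$ is orthogonal to $I\oplus E$, so $e=0$ by Poincaré duality. $\square$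

**The case of $C\times Y$ with $Y$ a curve.** Replace $S$ by a smooth projective connected curve $Y$ over $k$, and $H^2$ by $H^1$. Since $N^1H^1(Y)=0$, the guess says that $N^1H^2(C_{\bar\eta}\times Y_{\bar\eta})\cap(E\otimes H^1(Y_{\bar\eta}))=0$. We check this with the Picard–Lefschetz formula: for $\sigma\in\mathrm I=\operatorname{Aut}(\bar K/\tau(K_s))$,
$$\sigma(e)=e\pm t_l(\sigma)\langle e,\delta\rangle\,\delta,\qquad t_l:\mathrm I\to\mathbf Z_l(1)\ \text{surjective}.\tag{1}$$
On the surface $C_{\bar\eta}\times Y_{\bar\eta}$, classes in $N^1H^2$ are combinations of divisor classes (proved in Step 1 of the next-but-one section for any smooth projective surface). So an element $v$ of the intersection is fixed by an open subgroup $G'$ of $\operatorname{Aut}(\bar K/K)$. That group acts trivially on $H^1(Y_{\bar\eta})=H^1(Y)$. The group $G'\cap\mathrm I$ is open in $\mathrm I$, so it contains $\sigma$ with $t_l(\sigma)\ne0$. By (1),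
$$0=\sigma v-v=\pm t_l(\sigma)\,\delta\otimes(\langle\cdot,\delta\rangle\otimes1)(v).$$
Either $\delta=0$ or the contraction is $0$; in both cases $(\langle\cdot,\delta_{s,\tau}\rangle\otimes1)(v)=0$. This holds for all $(s,\tau)$. The $\delta_{s,\tau}$ span $E$, so by Lemma 0 the forms $\langle\cdot,\delta_{s,\tau}\rangle$ span $E^\vee$, and $v=0$.

The guess passes this test, and now for a reason that sees the degeneration of $C$.

## Where monodromy and push-forward to $S$ stop

Let us run the same argument for $v\in N^1H^3(C_{\bar\eta}\times S_{\bar\eta})\cap(E\otimes T)$. The support $D$ of $v$ is defined over a finite extension of $K$, but $v$ is no longer a combination of algebraic classes, so no open subgroup need fix it. What remains is that $N^1$ is stable under $\operatorname{Aut}(\bar K/K)$. By (1) this gives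
$$\delta\otimes w'\in N^1\quad\text{with } w'=(\langle\cdot,\delta\rangle\otimes1)(v)\in T .$$
Here the action of the Galois group has nothing more to say: it is trivial on $T$, so $E\otimes T'$ is a stable subspace for every subspace $T'\subset T$. Some geometric argument must show that $w'$ itself has coniveau $\ge1$ on $S$.

The natural candidate is push-forward along $p_2:C\times Y\to Y$, where $d=\dim Y$. For $e'\in H^1(C)$,
$$p_{2*}\big(p_1^*e'\cup p_1^*e\cup p_2^*w\big)=\langle e',e\rangle\,w .$$
If $v$ vanishes off $D$ with $\dim D\le d+1-c$, then $p_{2*}(p_1^*e'\cup v)$ vanishes off the closed set $p_2(D)$. But the dimension of $Y$ is one less than that of $C\times Y$, while $p_2(D)$ can have the same dimension as $D$. So $p_2(D)$ is only known to have codimension $\ge c-1$. For $c=1$ the surface $D$ may dominate $S$, and then there is no information at all. The loss is real: on $F\times F\times F'$, contracting $\kappa\otimes w$ with classes of the first factor yields nonzero elements of $T$, although $\kappa\otimes w$ has coniveau $1$.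

We need a way to compute $\langle e,\delta\rangle w$ from $e\otimes w$ that cuts $D$ down by one dimension as it passes from $C\times Y$ to $Y$. Intersecting with $\{\text{point}\}\times Y$ does that, provided no component of the support lies in $\{\text{point}\}\times Y$. On a fixed curve, restriction to a point kills classes of degree $1$. At a node there is a substitute for restriction: a residue along one branch.

## Theorem B, and how it gives Theorem A

**Theorem B.** Let $k$, $S$ and the pencil be as above ($\operatorname{char}k\neq l$ arbitrary), and let $Y$ be a smooth projective geometrically connected variety over $k$. Then for all $i,c\ge0$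
$$N^cH^{i+1}(C_{\bar\eta}\times Y_{\bar\eta})\cap\big(E\otimes H^i(Y_{\bar\eta})\big)=E\otimes N^cH^i(Y_{\bar\eta}).$$

For $Y$ a point this is $N^1H^1(C_{\bar\eta})\cap E=0$ when $c=1$; for $Y$ a curve and $i=c=1$ it is the test above. We deduce Theorem A from Theorem B in three steps.

**Step 1: on a smooth projective surface, $N^1H^2$ is the span of divisor classes.** This is what lets Theorem B speak about $A$. We write $S_{\bar\eta}$ for the surface; the argument uses only that it is smooth projective of dimension $2$ over an algebraically closed field. A divisor class vanishes off the divisor. Conversely let $\Sigma\subsetneq S_{\bar\eta}$ be closed and reduced. At finite level the kernel of $H^2(S_{\bar\eta},\Lambda)\to H^2(S_{\bar\eta}\setminus\Sigma,\Lambda)$ is the image of $H^2_\Sigma(S_{\bar\eta},\Lambda)$, and the limit is exact because the groups are finite. Let $Z\subset\Sigma$ be a finite set containing the singular and the isolated points of $\Sigma$. By purity $H^2_Z(S_{\bar\eta},\Lambda)=H^3_Z(S_{\bar\eta},\Lambda)=0$. The exact sequence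
$$H^2_Z(S_{\bar\eta},\Lambda)\to H^2_\Sigma(S_{\bar\eta},\Lambda)\to H^2_{\Sigma\setminus Z}(S_{\bar\eta}\setminus Z,\Lambda)\to H^3_Z(S_{\bar\eta},\Lambda)$$
and purity for the smooth curve $\Sigma\setminus Z$ give $H^2_\Sigma(S_{\bar\eta},\Lambda)\cong H^0(\Sigma\setminus Z,\Lambda)(-1)$. This is generated by the classes of the one-dimensional components of $\Sigma$, whose images in $H^2(S_{\bar\eta},\Lambda)$ are their divisor classes. Hence $N^1H^2(S_{\bar\eta})=A$.

**Step 2: $A\cap T=0$.** Let $D_1,\dots,D_\rho$ be divisors forming a basis of $\mathrm{Num}(S_{\bar\eta})\otimes\mathbf Q$. By Matsusaka's theorem a numerically trivial divisor has a nonzero multiple algebraically equivalent to $0$, so its class in $H^2$ is $0$; thus the $[D_j]$ span $A$. If $a=\sum_ja_j[D_j]$, $a_j\in\mathbf Q_l$, is orthogonal to $A$, then $\sum_ja_j(D_j\cdot D_i)=0$ for all $i$. The rational matrix $(D_i\cdot D_j)$ is invertible by the definition of $\mathrm{Num}$, so $a=0$.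

**Step 3: conclusion.** Theorem B with $Y=S$, $i=2$, $c=1$ says that $N^1H^3(C_{\bar\eta}\times S_{\bar\eta})\cap(E\otimes H^2(S_{\bar\eta}))=E\otimes A$. Therefore
$$N^1H^3_l(\psi_\eta)\subset(E\otimes A)\cap(E\otimes T)=E\otimes(A\cap T)=0.\qquad\square$$

It remains to prove Theorem B.

## The model $xy=t$: $\langle e,\delta\rangle$ as a residue on one branch

Look at $\{xy=t\}\subset\mathbf A^2$ over the $t$-line. The fibre over $t\neq0$ is $\mathbf G_m$ with coordinate $x$, and its $H^1$ with coefficients $\mu_{l^n}$ is generated by the Kummer class of $x$. The fibre over $t=0$ is a pair of lines, and away from the origin $P$ the family is smooth. On the branch $y=0$, with $P$ removed, $x$ is still invertible. So the class of $x$ specializes to the Kummer class of $x$ on a punctured line, which has residue $1$ at the puncture. On the other branch $y$ is invertible; over $\bar K$ the element $t$ is an $l^n$-th power, so the class of $x=ty^{-1}$ equals that of $y^{-1}$, and it specializes to a class with residue $-1$. Thus a class on the nearby smooth fibre extends over the smooth part of the degeneration, and its specialization sees the node through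 a residue on either branch.

In the pencil, the circle around the puncture is what the vanishing cycle becomes, so we expect the residue of the specialization of $e$ to be a multiple of $\langle e,\delta\rangle$. Now take the product with $Y$. A class on $C_{\bar\eta}\times Y$ that vanishes off $D$ specializes to a class on $(C_s\setminus P)\times Y$ that vanishes off the limit $Z$ of $D$, and $\dim Z\le\dim D$. Take the closure of $Z$ over the puncture $x_1$. No component of it lies in $\{x_1\}\times Y$, because all of them come from outside; so it meets $\{x_1\}\times Y$ in dimension at most $\dim D-1$. The residue along $\{x_1\}\times Y$ vanishes off this intersection. No codimension has been lost. The rest of the lecture makes this rigorous.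

## Reduction to $k=\bar k$ and $\bar\eta=\operatorname{Spec}\bar K$

**Step 1: algebraically closed fields.** The purpose is to have only trivial residue extensions later. We may take $\bar\eta=\operatorname{Spec}\Omega$ with $\Omega$ algebraically closed, because purely inseparable extensions change neither étale cohomology nor closed subsets. Everything in Theorem B depends only on the situation over $\Omega$. The coordinate of $\mathbf P^1$ is transcendental over $k$, hence over the algebraic closure of $k$ in $\Omega$. So we replace $k$ by that closure and assume $k=\bar k$. Let $\bar K$ be the algebraic closure of $K$ in $\Omega$.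

**Step 2: the coniveau filtrations over $\Omega$ and over $\bar K$ agree.** This lets us take supports to be defined over finite extensions of $K$. Let $X$ be a variety over $\bar K$, and let $x\in H^m(X_\Omega)=H^m(X)$ vanish off a closed $D\subset X_\Omega$ of codimension $\ge c$. Spread $D$ out to a closed $D_B\subset X_B$ over an integral finitely generated $\bar K$-algebra $B\subset\Omega$, with all fibres of codimension $\ge c$, and let $h:X_B\setminus D_B\to\operatorname{Spec}B$ be the projection.

By generic base change (SGA 4½, [Th. finitude], 1.9), after shrinking $\operatorname{Spec}B$ the sheaves $R^qh_*\mathbf Z/l$ are lisse and commute with base change, for all $q$. The same then holds for all $R^qh_*\mathbf Z/l^n$ over the same base, by induction on $n$. Indeed, the long exact sequence of $0\to\mathbf Z/l^{n-1}\to\mathbf Z/l^n\to\mathbf Z/l\to0$ presents $R^qh_*\mathbf Z/l^n$ as an extension of a kernel by a cokernel of maps of lisse sheaves, and the five lemma gives base change.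

Multiply $x$ by a power of $l$ so that it comes from a compatible system of classes $x_n\in H^m(X,\mathbf Z/l^n)$ whose restrictions to $X_\Omega\setminus D$ are all zero. Pulling back to $X_B\setminus D_B$, $x_n$ defines a section of $R^mh_*\mathbf Z/l^n$. Its stalk at the geometric point $\Omega$ is the restriction of $x_n$ to $X_\Omega\setminus D$, which is $0$. A section of a lisse sheaf on a connected scheme that vanishes at one geometric point vanishes. So at a $\bar K$-point $b$ of $\operatorname{Spec}B$ every $x_n$ vanishes on $X\setminus D_b$, and $D_b$ has codimension $\ge c$. Hence $x\in N^cH^m(X)$ over $\bar K$. The converse is clear by base change of $D$.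

From now on $k=\bar k$, $\bar\eta=\operatorname{Spec}\bar K$, and $s,\tau,R,t,K_s,\bar R,\mathcal C,P,O,M$ are as in the recollection of vanishing cycles. We have $Y_{\bar\eta}=Y\times_k\bar K$ and identify $H^i(Y_{\bar\eta})=H^i(Y)$ by pull-back.

## The local ring at the node

Put $\mathcal C^0=\mathcal C\setminus\{P\}$, which is smooth over $R$, and $C^0_s=C_s\setminus\{P\}$. Let $C'$ be the normalization of $C_s$ (possibly disconnected) and $x_1,x_2\in C'$ the two points over $P$, so that $C_s^0=C'\setminus\{x_1,x_2\}$.

**(V3)** *There are generators $x,y$ of the maximal ideal $\mathfrak m$ of $O$ with $xy=t$. After possibly interchanging $x$ and $y$, $O/(y)$ is the henselization of $C'$ at $x_1$, a discrete valuation ring with uniformizer $x$.*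

*Proof.* The purpose is to have the equation of the model in the henselian ring, with a branch of the node cut out by $y$.

Since $\mathcal C$ is pro-étale over the smooth surface $\tilde S$, $O$ is a regular local ring of dimension $2$, hence factorial, and $\operatorname{gr}(O)$ is a polynomial ring in two variables over $k$. Because $\operatorname{gr}(O)$ is a domain, initial forms are multiplicative: $\mathrm{in}(fg)=\mathrm{in}(f)\,\mathrm{in}(g)$. Hence the initial forms of elements of $tO$ generate the ideal $(\mathrm{in}(t))$, and $\operatorname{gr}(O/tO)=\operatorname{gr}(O)/(\mathrm{in}(t))$. The ring $O/tO$ is the strict henselization of $C_s$ at $P$ and its completion is $k[[u,v]]/(uv)$, so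
$$\operatorname{gr}(O)/(\mathrm{in}(t))\cong k[U,V]/(UV).$$
The right side has dimension $2$ in degree $1$ and dimension $2$ in degree $2$, so $\mathrm{in}(t)$ has degree exactly $2$. The isomorphism in degree $1$ is a linear change of variables that carries $\mathrm{in}(t)$ to a multiple of $UV$. So $\mathrm{in}(t)$ is a product of two non-proportional linear forms.

Normalization commutes with henselization, so the normalization of $O/tO$ is $\prod_{i=1,2}\mathcal O^h_{C',x_i}$, and $O/tO$ has two minimal primes. They correspond to two height-one primes of the factorial ring $O$ containing $t$, that is, to two non-associate prime elements $x,y\in\mathfrak m$ dividing $t$. Write $t=cxy$. In $\mathrm{in}(t)=\mathrm{in}(c)\,\mathrm{in}(x)\,\mathrm{in}(y)$ the left side has degree $2$ and $\mathrm{in}(x),\mathrm{in}(y)$ have degree $\ge1$. So both have degree $1$ and $c$ is a unit, which we absorb into $y$. The forms $\mathrm{in}(x),\mathrm{in}(y)$ are non-proportional, so $x,y$ span $\mathfrak m/\mathfrak m^2$ and $(x,y)=\mathfrak m$.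

Hence $O/(y)$ and $O/(x)$ are discrete valuation rings with uniformizers $x$ and $y$. Their product is the normalization of $O/(xy)=O/tO$. So they are the two rings $\mathcal O^h_{C',x_i}$ in some order, and after interchanging $x$ and $y$ if needed, $O/(y)=\mathcal O^h_{C',x_1}$. $\square$

## Specialization over $\bar R$ and the residue map $\rho_{s,\tau}$

**Step 1: specialization for smooth, non-proper schemes.** We need to pass from $\bar\eta$ to $s$ on schemes such as $\mathcal C^0\times Y$ minus a closed subset, which are smooth but not proper over the base. Let $R'$ be the normalization of $R$ in a finite subextension $K'$ of $\bar K/K_s$. Since $R$ is excellent and henselian, $R'$ is finite over $R$ and is again a strictly henselian discrete valuation ring with residue field $k$. Let $\mathcal X/R'$ be smooth of finite type, $\mathcal X_{\bar R}=\mathcal X\otimes_{R'}\bar R$ and $\bar\jmath:\mathcal X_{\bar\eta}\to\mathcal X_{\bar R}$ the inclusion.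

We claim that $\Lambda\to R\bar\jmath_*\Lambda$ is an isomorphism. On $\mathcal X_{\bar\eta}$ this is clear. Let $z$ be a geometric point of $\mathcal X_s$. For $R''$ finite over $R'$ of the same kind, $\mathcal O^{sh}_{\mathcal X,z}\otimes_{R'}R''$ is finite over a henselian local ring and local, because $R''$ has residue field $k$. In the limit, the strict localization of $\mathcal X_{\bar R}$ at $z$ is $\operatorname{Spec}(\mathcal O^{sh}_{\mathcal X,z}\otimes_{R'}\bar R)$. So the stalk of $R^q\bar\jmath_*\Lambda$ at $z$ is $H^q(\operatorname{Spec}(\mathcal O^{sh}_{\mathcal X,z}\otimes_{R'}\bar K),\Lambda)$. By local acyclicity of smooth morphisms (SGA 4, XV, 2.1) this is $\Lambda$ for $q=0$ and $0$ for $q>0$. Hence we may define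
$$\mathrm{sp}_{\mathcal X}:\ H^i(\mathcal X_{\bar\eta})\xleftarrow{\ \sim\ }H^i(\mathcal X_{\bar R})\longrightarrow H^i(\mathcal X_s).\tag{2}$$
Both arrows are restrictions. So $\mathrm{sp}$ is compatible with cup products, functorial in the $R'$-scheme $\mathcal X$, and unchanged when $R'$ is enlarged. Example: for $\mathcal X=Y\times_k\operatorname{Spec}R$ and $w\in H^i(Y)=H^i(Y_{\bar\eta})$ we get $\mathrm{sp}(w)=w$, since $w$ is pulled back from $Y$.

**Step 2: the residue.** Now we construct the map from $C_{\bar\eta}\times Y_{\bar\eta}$ to $Y$. Let $\mathcal X=\mathcal C^0\times_kY$, so $\mathcal X_{\bar\eta}=C_{\bar\eta}\times Y_{\bar\eta}$ and $\mathcal X_s=C_s^0\times Y$. Fill in the puncture $x_1$, but not $x_2$: put $\mathcal Y=(C'\setminus\{x_2\})\times Y$ and $F=\{x_1\}\times Y$, a smooth divisor in the smooth variety $\mathcal Y$, with $\mathcal Y\setminus F=\mathcal X_s$. Define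
$$\rho_{s,\tau}:H^{i+1}(C_{\bar\eta}\times Y_{\bar\eta})\xrightarrow{\ \mathrm{sp}\ }H^{i+1}(C_s^0\times Y)\xrightarrow{\ \partial\ }H^{i+2}_F(\mathcal Y)\cong H^i(Y)(-1).$$
Here $\partial$ is the boundary map of the pair $(\mathcal Y,F)$, and the last isomorphism is purity, the inverse of $w\mapsto\mathrm{cl}_F\cup w$.

## The residue map preserves coniveau

**Lemma 1.** $\rho_{s,\tau}\big(N^cH^{i+1}(C_{\bar\eta}\times Y_{\bar\eta})\big)\subset N^cH^i(Y)(-1)$, where $N^c$ on the right is taken over $k$.

*Proof.* We follow the support through each arrow in the definition of $\rho_{s,\tau}$. Let $d=\dim Y$ and let $\xi$ vanish off a closed $D\subset C_{\bar\eta}\times Y_{\bar\eta}$ with $\dim D\le d+1-c$.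

**Step 1: the limit of the support.** There are a finite $K'/K_s$ inside $\bar K$, with $R'$ as above, and a closed reduced $D'\subset\mathcal X_{K'}$ inducing $D$. Let $\bar D$ be its closure in $\mathcal X\otimes_RR'$. It is reduced and each of its components meets the generic fibre, so it is torsion-free, hence flat, over $R'$. For an integral flat scheme of finite type over a discrete valuation ring, the special fibre is empty or has pure dimension equal to that of the generic fibre. So the special fibre $Z\subset C_s^0\times Y$ of $\bar D$ satisfies $\dim Z\le d+1-c$.

**Step 2: the specialization vanishes off $Z$.** Let $\mathcal V=(\mathcal X\otimes_RR')\setminus\bar D$. It is smooth of finite type over $R'$, with $\mathcal V_{\bar\eta}=(C_{\bar\eta}\times Y_{\bar\eta})\setminus D$ and $\mathcal V_s=(C_s^0\times Y)\setminus Z$. By functoriality of (2) for $\mathcal V\subset\mathcal X\otimes_RR'$,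
$$\mathrm{sp}(\xi)|_{\mathcal V_s}=\mathrm{sp}_{\mathcal V}(\xi|_{\mathcal V_{\bar\eta}})=0.$$

**Step 3: intersect with $F$.** Let $\bar Z$ be the closure of $Z$ in $\mathcal Y$. Its irreducible components are closures of components of $Z$, so they have dimension $\le d+1-c$, and none is contained in $F$ because $Z\cap F=\varnothing$. A proper closed subset of an irreducible variety has smaller dimension. So $\Sigma:=\bar Z\cap F$ has dimension $\le d-c$, that is, codimension $\ge c$ in $F=Y$.

**Step 4: the residue vanishes off $\Sigma$.** The boundary map and the purity isomorphism are compatible with restriction to the open subset $\mathcal Y\setminus\bar Z$. Since $Z$ is closed in $\mathcal X_s$, this open subset meets $\mathcal X_s$ in $\mathcal X_s\setminus Z=\mathcal V_s$, and it meets $F$ in $Y\setminus\Sigma$. So $\rho_{s,\tau}(\xi)|_{Y\setminus\Sigma}$ is the residue of $\mathrm{sp}(\xi)|_{\mathcal V_s}=0$, hence is $0$. $\square$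

## The residue map computes $\langle e,\delta\rangle w$ up to a scalar

**Lemma 2.** For $e\in H^1(C_{\bar\eta})$ and $w\in H^i(Y)=H^i(Y_{\bar\eta})$ one has $\rho_{s,\tau}(e\otimes w)=\pm r(e)\,w$, with a sign depending only on $i$. Here $r=r_{s,\tau}:H^1(C_{\bar\eta})\to\mathbf Q_l(-1)$ is a linear form with $\ker r=\delta_{s,\tau}^\perp$.

*Proof.* Put $r=\mathrm{Res}_{x_1}\circ\mathrm{sp}_{\mathcal C^0}$, where
$$\mathrm{Res}_{x_1}:H^1(C_s^0)\to H^2_{x_1}(C'\setminus\{x_2\})=\mathbf Q_l(-1)$$
is the boundary map.

**Step 1: the product formula.** This separates the two factors. Since $\mathrm{sp}$ is multiplicative, and functorial for the projections $\mathcal X\to\mathcal C^0$ and $\mathcal X\to Y\times\operatorname{Spec}R$, we have $\mathrm{sp}(e\otimes w)=p_1^*\mathrm{sp}(e)\cup p_2^*w$. The class $p_2^*w$ extends to $\mathcal Y$, and $\partial$ is linear over $H^*(\mathcal Y)$ up to sign. Also $\partial p_1^*=p_1^*\mathrm{Res}_{x_1}$ because $F=p_1^{-1}(x_1)$, and $p_1^*$ of the class of $x_1$ is $\mathrm{cl}_F$ because $p_1:\mathcal Y\to C'\setminus\{x_2\}$ is smooth. So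
$$\partial\big(p_1^*\mathrm{sp}(e)\cup p_2^*w\big)=\pm r(e)\,\mathrm{cl}_F\cup p_2^*w,$$
which corresponds to $\pm r(e)\,w$ under purity.

**Step 2: a neighborhood of the branch $y=0$ without $P$.** To find $\ker r$ we compare the residue with the restriction to the Milnor fibre $M$, and we need a scheme that sees both. Let $x,y$ be as in (V3), and let $D(x)\subset\operatorname{Spec}(O\otimes_R\bar R)$ be the locus where $x$ is invertible.

* Its generic part is $M$, since $x$ divides $t$, which is invertible in $\bar K$.
* Its special part is $\operatorname{Spec}(O/tO)[1/x]=\operatorname{Spec}(O/(y))[1/x]=:B^0$, since $xy=0$ means $y=0$ once $x$ is invertible. This is the punctured spectrum of $B:=\operatorname{Spec}O/(y)$, the henselization of $C'$ at $x_1$.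

We claim that $H^1(D(x),\Lambda)\to H^1(M,\Lambda)$ is an isomorphism. The ring $O$ is the filtered limit of the coordinate rings of affine étale neighborhoods $V_\alpha$ of $P$ in $\mathcal C$. We can take each $V_\alpha$ to have a single point over $P$, and $x$ to be defined on $V_\alpha$. As $x$ vanishes at that point, $W_\alpha:=V_\alpha[1/x]$ does not meet the preimage of $P$. So $W_\alpha$ is étale over $\mathcal C^0$, hence smooth over $R$, and the isomorphism in (2), at finite level, applies to it. Since $D(x)=\varprojlim W_\alpha\otimes_R\bar R$ and $M=\varprojlim W_\alpha\otimes_R\bar K$, the claim follows in the limit.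

**Step 3: the diagram.** All arrows below are restrictions, so the following diagram commutes:
$$\begin{array}{ccccc}H^1(C_{\bar\eta},\Lambda)&\xleftarrow{\ \sim\ }&H^1(\mathcal C^0_{\bar R},\Lambda)&\longrightarrow&H^1(C_s^0,\Lambda)\\ \downarrow&&\downarrow&&\downarrow\\ H^1(M,\Lambda)&\xleftarrow{\ \sim\ }&H^1(D(x),\Lambda)&\longrightarrow&H^1(B^0,\Lambda).\end{array}\tag{3}$$
The top row is $\mathrm{sp}_{\mathcal C^0}$. Let $\beta:H^1(M,\Lambda)\to H^1(B^0,\Lambda)$ be the map given by the bottom row. By excision $H^2_{x_1}(C'\setminus\{x_2\},\Lambda)=H^2_{x_1}(B,\Lambda)$. Since $H^1(B,\Lambda)=H^2(B,\Lambda)=0$, the boundary map $H^1(B^0,\Lambda)\to H^2_{x_1}(B,\Lambda)$ is an isomorphism. So $\mathrm{Res}_{x_1}$ is the right vertical map of (3) followed by this isomorphism. Hence, at finite level, $r$ is the left vertical map followed by $\beta$ and an isomorphism.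

**Step 4: $\beta$ is bijective.** This is where the function $x$ plays the role it had in the model. The unit $x$ on $D(x)$ has a Kummer class in $H^1(D(x),\mu_{l^n})$. Write $B^0=\operatorname{Spec}L$. The restriction of this class to $B^0$ is the Kummer class of $x$, a uniformizer of $O/(y)$. Now $H^1(B^0,\mu_{l^n})=L^*/L^{*l^n}$. By Hensel's lemma the units of $O/(y)$ are $l^n$-th powers, because the residue field $k$ is algebraically closed of characteristic $\ne l$. So the valuation gives $L^*/L^{*l^n}\cong\mathbf Z/l^n$, and the class of the uniformizer is a generator. Since $\mu_{l^n}\cong\Lambda$ over $k$, $\beta$ is surjective. By (V1) its source has $l^n$ elements, and so does its target. So $\beta$ is bijective, and at each finite level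
$$\ker r=\ker\big(H^1(C_{\bar\eta},\Lambda)\to H^1(M,\Lambda)\big).$$

**Step 5: the kernel of restriction to $M$.** We identify it with the image of $H^1(C_s)$. Let $\bar\jmath:C_{\bar\eta}\to\mathcal C_{\bar R}$ be the inclusion. Off $P$, where $\mathcal C$ is smooth, $\Lambda\to R\bar\jmath_*\Lambda$ is an isomorphism by (the proof of) (2). At $P$ the strict localization of $\mathcal C_{\bar R}$ is $\operatorname{Spec}(O\otimes_R\bar R)$, by the argument given there, so the stalk of $R^q\bar\jmath_*\Lambda$ is $H^q(M,\Lambda)$. As $M$ is connected, $\bar\jmath_*\Lambda=\Lambda$; and $R^1\bar\jmath_*\Lambda$ is concentrated at $P$ with stalk $H^1(M,\Lambda)$. The Leray spectral sequence and proper base change $H^1(\mathcal C_{\bar R},\Lambda)=H^1(C_s,\Lambda)$ give an exact sequence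
$$0\to H^1(C_s,\Lambda)\to H^1(C_{\bar\eta},\Lambda)\to H^1(M,\Lambda)$$
whose last map is restriction to $M$. Together with Step 4, passing to the limit over $n$ (which is left exact) and tensoring with $\mathbf Q$, we get $\ker r=\operatorname{Im}(H^1(C_s)\to H^1(C_{\bar\eta}))$, and this is $\delta_{s,\tau}^\perp$ by (V2). $\square$

## Contracting with all vanishing cycles: proof of Theorem B

**Step 1: the inclusion $\supset$.** If $w\in H^i(Y_{\bar\eta})$ vanishes off a closed $D$ of codimension $\ge c$, then $e\otimes w=p_1^*e\cup p_2^*w$ vanishes off $C_{\bar\eta}\times D$, which has codimension $\ge c$. So $E\otimes N^cH^i(Y_{\bar\eta})$ lies in the left side.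

**Step 2: each contraction has coniveau $\ge c$.** Let $v\in N^cH^{i+1}(C_{\bar\eta}\times Y_{\bar\eta})\cap(E\otimes H^i(Y_{\bar\eta}))$. Identify $H^i(Y_{\bar\eta})=H^i(Y)$ and put $N=N^cH^i(Y)$; by base change of supports from $k$ to $\bar K$, $N\subset N^cH^i(Y_{\bar\eta})$. By Lemma 2 (applied to a sum of tensors) and Lemma 1,
$$(r_{s,\tau}\otimes1)(v)=\pm\rho_{s,\tau}(v)\in N\qquad\text{for all }(s,\tau).$$
The linear forms $\langle\cdot,\delta_{s,\tau}\rangle$ and $r_{s,\tau}$ on $H^1(C_{\bar\eta})$ have the same kernel $\delta_{s,\tau}^\perp$, so the first is a scalar multiple of the second (both are zero if $\delta_{s,\tau}=0$). Hence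
$$(\langle\cdot,\delta_{s,\tau}\rangle\otimes1)(v)\in N\qquad\text{for all }(s,\tau).\tag{4}$$
This is the statement that monodromy and push-forward could not reach: contraction with a vanishing cycle costs no codimension.

**Step 3: from the contractions back to $v$.** By (4), the image $\bar v$ of $v$ in $E\otimes(H^i(Y)/N)$ is killed by all $\langle\cdot,\delta_{s,\tau}\rangle\otimes1$. The $\delta_{s,\tau}$ span $E$, and the pairing is nondegenerate on $E$ by Lemma 0, so the forms $\langle\cdot,\delta_{s,\tau}\rangle|_E$ span $E^\vee$. An element of $E\otimes(H^i(Y)/N)$ killed by $\lambda\otimes1$ for all $\lambda\in E^\vee$ is zero, so $\bar v=0$. The kernel of $E\otimes H^i(Y)\to E\otimes(H^i(Y)/N)$ is $E\otimes N$. Therefore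
$$v\in E\otimes N\subset E\otimes N^cH^i(Y_{\bar\eta}).$$
This proves Theorem B. By the deduction made after its statement, Theorem A follows: $N^1H^3_l(\psi_\eta)=0$ for every field $k$ of characteristic $\neq l$, every $S$ and every Lefschetz pencil. In particular this holds, without exception, in every characteristic $p>0$ and for every prime $l\ne p$. $\blacksquare$
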